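
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Linear Fourier--Mukai functors whose kernels on the fiber product\\ do not exist or are not unique}


\begin{abstract}
Let $X_1$, $X_2$ be smooth projective varieties over a smooth projective base $S$, all over a field $K$. A Fourier--Mukai functor whose kernel is pushed forward from $X_1\times_SX_2$ is $S$-linear. We show that, conversely, a full exact $S$-linear functor need not have a kernel pushed forward from $X_1\times_SX_2$, and that, when such a kernel exists, it need not be unique up to isomorphism. Both phenomena occur over every field, with $X_1$ a point, $X_2$ a two-fold blow-up of $\mathbb P^2$, and the functor fully faithful with natural linearity isomorphisms. The examples are complexes built from a $(-2)$-curve and a $(-1)$-curve meeting it; for them, existence and uniqueness are governed by one exact sequence, which compares morphisms on an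 effective Cartier divisor with morphisms on the ambient surface.
\end{abstract}

\section{The question}

\subsection{Linear functors and relative kernels}

Let $K$ be a field and let $S,X_1,X_2$ be smooth projective varieties over $K$, with $K$-morphisms $f_i\colon X_i\to S$. We write $\mathrm D^b(X)$ for the bounded derived category of coherent sheaves on $X$. All pullbacks, pushforwards and tensor products are derived, and all functors between derived categories are $K$-linear. For $\mathcal G\in\mathrm D^b(X_1\times X_2)$ the Fourier--Mukai functor with kernel $\mathcal G$ is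
\[
\Phi_{\mathcal G}=p_{2*}(\mathcal G\otimes p_1^*(-))\colon\mathrm D^b(X_1)\to\mathrm D^b(X_2),
\]
where $p_1,p_2$ are the projections. A functor $F\colon\mathrm D^b(X_1)\to\mathrm D^b(X_2)$ is \emph{$S$-linear} if
\[
F(\mathcal A\otimes f_1^*\mathcal C)\cong F(\mathcal A)\otimes f_2^*\mathcal C
\qquad\text{for all }\mathcal A\in\mathrm D^b(X_1),\ \mathcal C\in\mathrm D^b(S).
\]
Such a functor should be a family, over $S$, of functors between the fibers of $f_1$ and $f_2$, and one expects its kernel to live on the fiber product. Let $i\colon X_1\times_SX_2\hookrightarrow X_1\times X_2$ be the closed embedding. Two known facts support this expectation. Every full exact functor $\mathrm D^b(X_1)\to\mathrm D^b(X_2)$ is isomorphic to $\Phi_{\mathcal G}$ for an object $\mathcal G\in\mathrm D^b(X_1\times X_2)$ that is unique up to isomorphism; and $\Phi_{i_*\mathcal E}$ is $S$-linear for every $\mathcal E\in\mathrm D^b(X_1\times_SX_2)$. The following questions come from the survey of Canonaco and Stellari \cite{CS}.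

\begin{itemize}
\item[(i)] Given a full exact $S$-linear functor $F\colon\mathrm D^b(X_1)\to\mathrm D^b(X_2)$, is there an $\mathcal E\in\mathrm D^b(X_1\times_SX_2)$ with $F\cong\Phi_{i_*\mathcal E}$?
\item[(ii)] Is the kernel $\mathcal E\in\mathrm D^b(X_1\times_SX_2)$ in (i) unique up to isomorphism?
\end{itemize}

If $S=\operatorname{Spec}K$, then $i$ is the identity and both answers are yes. We show that in general both answers are no, over every field $K$; the precise statement is Theorem~\ref{thm:main}. We claim nothing about what happens under additional hypotheses, such as flatness of $f_1$ or $f_2$.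

\subsection{Functors from a point}\label{sec:point}

It suffices to look at the simplest source. Let $X_1=\operatorname{Spec}K$, let $f_1=\iota_s\colon\operatorname{Spec}K\to S$ be the inclusion of a $K$-point $s$, and let $X_2=X$, $f_2=f$. Then $X_1\times X_2=X$, and the fiber product is the scheme-theoretic fiber
\[
i\colon Z=f^{-1}(s)\hookrightarrow X .
\]
For $E\in\mathrm D^b(X)$ put $F_E(V)=V\otimes_KE$ for $V\in\mathrm D^b(\operatorname{Spec}K)$. This exact functor is $\Phi_E$. Evaluating at $V=K$ shows that $F_E\cong F_{E'}$ if and only if $E\cong E'$. In particular,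
\begin{equation}\label{eq:translate}
F_E\cong\Phi_{i_*\mathcal E}\quad\Longleftrightarrow\quad E\cong i_*\mathcal E .
\end{equation}
Every object of $\mathrm D^b(\operatorname{Spec}K)$ is a finite direct sum of shifts of $K$, so $F_E$ is fully faithful if and only if $\operatorname{RHom}(E,E)=K$, that is, $E\ne0$, $\operatorname{Hom}(E,E)=K\cdot\mathrm{id}$ and $\operatorname{Hom}(E,E[j])=0$ for $j\ne0$. We shall see in Section~\ref{sec:linear} that for such $E$ the functor $F_E$ is $S$-linear if and only if $E$ is supported, as a set, in $f^{-1}(s)$. For the functors $F_E$ with such $E$, questions (i) and (ii) ask whether $E$ is pushed forward from the \emph{scheme} $Z$, and in how many ways.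

For sheaves the answer is the one we would guess.

\begin{lemma}\label{lem:sheaf}
Let $f\colon X\to S$ and $s$ be as above and let $E\neq0$ be a coherent sheaf on $X$ with $\operatorname{End}(E)=K$ and $\operatorname{supp}E\subset f^{-1}(s)$. Then there is an $\mathcal E\in\mathrm D^b(Z)$ with $E\cong i_*\mathcal E$, and $\mathcal E$ is unique up to isomorphism.
\end{lemma}

\begin{proof}
Let $U$ be an affine open neighborhood of $s$, let $h\colon f^{-1}(U)\hookrightarrow X$ be the inclusion, and let $t\in\mathcal O(U)$ vanish at $s$. Since $E=h_*h^*E$, multiplication by $f^*t$ is an endomorphism of $E$, hence a scalar $\lambda$. As $E$ is coherent and supported where $f^*t=0$, a power of $f^*t$ kills $E$; thus $\lambda=0$. So the ideal of $Z$ annihilates $E$, and $E=i_*\mathcal E$ for a sheaf $\mathcal E$ on $Z$. If $i_*\mathcal E'\cong E$ with $\mathcal E'\in\mathrm D^b(Z)$, then $i_*H^j(\mathcal E')\cong H^j(E)$ vanishes for $j\neq0$, so $\mathcal E'$ is a sheaf; since $i_*$ is fully faithful on sheaves, $\mathcal E'\cong\mathcal E$.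
\end{proof}

For a complex $E$ with $\operatorname{End}(E)=K$, supported in $f^{-1}(s)$, the same argument shows that functions vanishing at $s$ act by zero on $E$, so that every cohomology sheaf of $E$ is an $\mathcal O_Z$-module in a unique way. What may fail to come from $Z$, or come from it in several ways, are the classes that glue the cohomology sheaves together. With two cohomology sheaves $H^0,H^1$ the gluing is a class in $\operatorname{Ext}^2_X(H^1,H^0)$, and the map $i_*\colon\operatorname{Ext}^2_Z\to\operatorname{Ext}^2_X$ need not be surjective. Our example for (i) has two cohomology sheaves. Our example for (ii) has three, and there the relevant map from $Z$ to $X$ is not injective.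

\subsection{Conventions}\label{sec:conv}

We write $K[-d]$ for a one-dimensional graded vector space in degree $d$; equalities such as $\operatorname{RHom}(P,Q)=K[-d]$ mean isomorphisms. Truncations $\tau^{\le a}$ and the subcategories $\mathrm D^{\le a},\mathrm D^{\ge a},\mathrm D^{[a,b]}$ refer to the standard t-structure; recall that $\operatorname{Hom}(P,Q)=0$ if $P\in\mathrm D^{\le a}$ and $Q\in\mathrm D^{\ge a+1}$. The \emph{fiber} of a morphism $c$ in a derived category is $\operatorname{fib}(c)=\operatorname{cone}(c)[-1]$. For a closed embedding $i$, the functor $i_*$ is t-exact, detects zero objects (so it is conservative), and is fully faithful on coherent sheaves, but in general not on complexes. We often write $N$ for $i_*N$ when $N$ is a sheaf. If $i\colon Z\hookrightarrow X$ is a closed embedding and $X$ is smooth, every object of $\mathrm D^b(X)$ is perfect, so $i^*$ maps $\mathrm D^b(X)$ to $\mathrm D^b(Z)$ and is left adjoint to $i_*$. For a closed point $x$ we denote by $\kappa(x)$ its residue field and also the corresponding skyscraper sheaf.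

\section{The example}\label{sec:example}

\subsection{One surface and many bases}

Let $y=[0:0:1]\in\mathbb P^2$. Blow up $y$, with exceptional curve $D_1$, and then blow up a $K$-point of $D_1$. Let $\pi\colon X\to\mathbb P^2$ be the composition, $C\subset X$ the strict transform of $D_1$, $D$ the last exceptional curve, and $W$ the total transform of $D_1$. Since $D_1$ is smooth at the second center,
\[
W=C+D,\qquad C\cong D\cong\mathbb P^1,\qquad C^2=-2,\qquad D^2=-1,
\]
and $C$, $D$ meet transversally in one $K$-point $q$. Hence $W\cdot C=-2+1=-1$, so that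
\begin{equation}\label{eq:twist}
\mathcal O_X(-kW)|_C\cong\mathcal O_C(k)\qquad(k\in\mathbb Z).
\end{equation}
By adjunction $\omega_X|_C\cong\omega_C\otimes\mathcal O_X(-C)|_C\cong\mathcal O_C(-2+2)=\mathcal O_C$. Finally, the ideal $\mathfrak m_y$ of $y$ generates $\mathcal O(-D_1)$ on the first blow-up, so $\mathfrak m_y\mathcal O_X=\mathcal O_X(-W)$.

For $k\ge1$ consider
\[
g_k=[x_2^k:x_0^k:x_0^{k-1}x_1:\dots:x_1^k]\colon\mathbb P^2\to S_k:=\mathbb P^{k+1},\qquad
s=[1:0:\dots:0],\qquad \pi_k=g_k\pi\colon X\to S_k .
\]
Here $g_k$ is a morphism because $x_2^k,x_0^k,x_1^k$ have no common zero. The scheme $g_k^{-1}(s)$ is cut out, in the chart $x_2\ne0$, by all monomials of degree $k$ in $x_0/x_2,\,x_1/x_2$, so its ideal is $\mathfrak m_y^k$. Therefore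
\[
\pi_k^{-1}(s)=Z_k:=kW,\qquad i_k\colon Z_k\hookrightarrow X,
\]
an effective Cartier divisor. For $k=1$ the map $g_1$ is a permutation of coordinates, so $\pi_1$ is the blow-down $X\to\mathbb P^2$ up to that permutation, and $Z_1=W$.

The reason for varying $k$ is that the set $\pi_k^{-1}(s)=C\cup D$ does not depend on $k$, while the scheme structure $kW$ does. By the criterion announced in Section~\ref{sec:point}, one and the same object $E$ gives an $S_k$-linear functor for all $k$, but the schemes from which it would have to be pushed forward differ.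

\begin{theorem}\label{thm:main}
There are $E_2,E_3\in\mathrm D^b(X)$ such that, for $m=2,3$ and every $k\ge1$, the functor
\[
F_m\colon\mathrm D^b(\operatorname{Spec}K)\to\mathrm D^b(X),\qquad V\mapsto V\otimes_KE_m,
\]
is exact, fully faithful and $S_k$-linear with respect to $\iota_s\colon\operatorname{Spec}K\to S_k$ and $\pi_k\colon X\to S_k$, with linearity isomorphisms natural in both variables, and the following hold.
\begin{enumerate}
\item[(a)] For $k=1$ there is no $\mathcal E\in\mathrm D^b(Z_1)$ with $F_2\cong\Phi_{i_{1*}\mathcal E}$.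
\item[(b)] For every $k\ge3$ there are pairwise non-isomorphic $\mathcal E_\nu\in\mathrm D^b(Z_k)$, indexed by the elements $\nu$ of a $K$-vector space of dimension at least $k$, with $\Phi_{i_{k*}\mathcal E_\nu}\cong F_3$ for all $\nu$.
\end{enumerate}
Consequently questions \textup{(i)} and \textup{(ii)} both have a negative answer over every field; for \textup{(i)} one may take $S=\mathbb P^2$ and $f_2$ the blow-down.
\end{theorem}

\subsection{The smallest case, by hand}\label{sec:hand}

The whole paper rests on the difference between extensions over $W$ and over $X$. For $G\in\mathrm D^b(X)$, the resolution $0\to\mathcal O_X(-C)\to\mathcal O_X\to\mathcal O_C\to0$ gives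
\begin{equation}\label{eq:RHomC}
\operatorname{RHom}_X(\mathcal O_C,G)=R\Gamma\big(X,\operatorname{fib}(G\to G(C))\big),
\end{equation}
where the map is multiplication by the canonical section of $\mathcal O_X(C)$. If $G$ is a sheaf, this fiber has $H^0$ equal to the kernel and $H^1$ equal to the cokernel of the map.

\begin{lemma}\label{lem:local}
For all $n\in\mathbb Z$ and $p\ge0$,
\[
\operatorname{Ext}^p_W(\mathcal O_C(n),\mathcal O_W)\cong H^p(C,\mathcal O_C(-n-1)),
\]
whereas $\operatorname{RHom}_X(\mathcal O_C,\mathcal O_W)=K[-2]$.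
\end{lemma}

\begin{proof}
\emph{Over $W$.} We first show $\mathcal Ext^j_W(\mathcal O_C(n),\mathcal O_W)=0$ for $j>0$. This is local, so let $n=0$. Away from $q$ the sheaf $\mathcal O_C$ is locally $\mathcal O_W$ or $0$. Near $q$ let $u,v$ be local equations of $C,D$, so that $\mathcal O_W=\mathcal O_X/(uv)$. As $u,v$ are coprime, the annihilator of $u$ in $\mathcal O_W$ is $(v)$ and that of $v$ is $(u)$. Hence
\[
\cdots\xrightarrow{\,u\,}\mathcal O_W\xrightarrow{\,v\,}\mathcal O_W\xrightarrow{\,u\,}\mathcal O_W\to\mathcal O_C\to0
\]
is exact, and for the same reason the dual $\mathcal O_W\xrightarrow{u}\mathcal O_W\xrightarrow{v}\mathcal O_W\xrightarrow{u}\cdots$ of this resolution is exact in positive degrees.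

Next, $\mathcal Hom_W(\mathcal O_C,\mathcal O_W)$ is the annihilator in $\mathcal O_W$ of the ideal of $C$. This is the ideal of $D$ in $W$, namely $\mathcal O_X(-D)/\mathcal O_X(-D-C)=\mathcal O_X(-D)|_C=\mathcal O_C(-1)$. Therefore
\[
\mathcal Hom_W(\mathcal O_C(n),\mathcal O_W)=\mathcal Hom_C(\mathcal O_C(n),\mathcal Hom_W(\mathcal O_C,\mathcal O_W))\cong\mathcal O_C(-n-1),
\]
and the local-to-global spectral sequence gives the first claim.

\emph{Over $X$.} Use \eqref{eq:RHomC} with $G=\mathcal O_W$. The kernel of $\mathcal O_W\to\mathcal O_W(C)$ is the ideal $\mathcal O_C(-1)$ found above, and the cokernel is $\mathcal O_X(C)|_C=\mathcal O_C(-2)$. Since $R\Gamma(\mathcal O_C(-1))=0$ and $R\Gamma(\mathcal O_C(-2))=K[-1]$, we get $\operatorname{RHom}_X(\mathcal O_C,\mathcal O_W)=K[-2]$.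
\end{proof}

So $\operatorname{Ext}^2_X(\mathcal O_C,\mathcal O_W)=K$ but $\operatorname{Ext}^2_W(\mathcal O_C,\mathcal O_W)=H^2(C,\mathcal O_C(-1))=0$. The nonzero class over $X$ comes from $H^1$ of the sheaf $\mathcal Ext^1_X(\mathcal O_C,\mathcal O_W)=\mathcal O_X(C)|_C$, the normal bundle of $C$; over $W$ there is no such sheaf, as $\mathcal Ext^1_W(\mathcal O_C,\mathcal O_W)=0$. Let $E_2$ be the cone of the corresponding map $\mathcal O_C[-2]\to\mathcal O_W$. If $E_2$ came from $W$, its gluing class would have to vanish, and $E_2$ would be decomposable. Theorem~\ref{thm:main}(a) follows as soon as we know that $\operatorname{RHom}(E_2,E_2)=K$ and that $F_2$ is linear. Section~\ref{sec:linear} gives a criterion for linearity, and Section~\ref{sec:objects} proves $\operatorname{RHom}(E_2,E_2)=K$ and also constructs $E_3$.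

\section{A criterion for linearity}\label{sec:linear}

We want linearity isomorphisms for all $\mathcal C\in\mathrm D^b(S)$, natural in $\mathcal C$, knowing only that $\operatorname{RHom}(E,E)=K$ and what the support of $E$ is. For a vector bundle $\mathcal C$ one can trivialize $\mathcal C$ near $s$, but the resulting isomorphism depends on the trivialization. The remedy is to use the trivialization only to see that $E\otimes f^*\mathcal C$ lies in the subcategory generated by $E$, and then to recover $E\otimes f^*\mathcal C$ canonically from $\operatorname{RHom}(E,E\otimes f^*\mathcal C)$.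

\begin{proposition}\label{prop:linear}
Let $f\colon X\to S$ be a morphism of smooth projective varieties, $\iota_s\colon\operatorname{Spec}K\to S$ a $K$-point, and $E\in\mathrm D^b(X)$ with $\operatorname{RHom}(E,E)=K$ and $\operatorname{supp}E\subset f^{-1}(s)$. Then $E\otimes f^*\mathcal C\cong\iota_s^*\mathcal C\otimes_KE$, naturally in $\mathcal C\in\mathrm D^b(S)$. Consequently $F_E$ is $S$-linear, with linearity isomorphisms natural in both variables.
\end{proposition}

\begin{proof}
The functor $F_E\colon V\mapsto V\otimes_KE$ is exact and fully faithful, and has right adjoint $\operatorname{RHom}(E,-)$. Hence its essential image $\mathcal T$ is a strictly full triangulated subcategory of $\mathrm D^b(X)$, and the counit $\operatorname{RHom}(E,G)\otimes_KE\to G$ is an isomorphism for $G\in\mathcal T$.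

\emph{Step 1: $E\otimes f^*\mathcal C\in\mathcal T$ for all $\mathcal C$.} Let first $\mathcal C$ be locally free of rank $r$, trivial on an open neighborhood $U$ of $s$, and let $h\colon f^{-1}(U)\hookrightarrow X$ be the inclusion. If $G\in\mathrm D^b(X)$ is supported in $f^{-1}(s)$, then $G\to h_*h^*G$ is an isomorphism: this is clear on $f^{-1}(U)$, and on $X\setminus f^{-1}(s)$ both sides vanish, the right-hand side by flat base change. Apply this to $E\otimes f^*\mathcal C$ and to $E^{\oplus r}$, which become isomorphic on $f^{-1}(U)$. We obtain $E\otimes f^*\mathcal C\cong E^{\oplus r}\in\mathcal T$. The objects $\mathcal C$ with $E\otimes f^*\mathcal C\in\mathcal T$ form a triangulated subcategory of $\mathrm D^b(S)$. As $S$ is smooth and projective, every object of $\mathrm D^b(S)$ is isomorphic to a bounded complex of locally free sheaves, so this subcategory is all of $\mathrm D^b(S)$.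

\emph{Step 2: the multiplicity space.} By Step 1, $\operatorname{RHom}(E,E\otimes f^*\mathcal C)\otimes_KE\to E\otimes f^*\mathcal C$ is an isomorphism, natural in $\mathcal C$. Put $M=f_*\mathcal{RH}om(E,E)$. Its cohomology sheaves are coherent and supported at $s$, hence have no higher cohomology, and $H^j(R\Gamma(M))=\Gamma(H^j(M))$. Since $R\Gamma(M)=\operatorname{RHom}(E,E)=K$, we have $H^j(M)=0$ for $j\ne0$, and $H^0(M)$ has a one-dimensional space of sections. So $M\cong\kappa(s)=\iota_{s*}K$. By the projection formula, naturally in $\mathcal C$,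
\[
\operatorname{RHom}(E,E\otimes f^*\mathcal C)\cong R\Gamma(S,M\otimes\mathcal C)\cong R\Gamma(S,\iota_{s*}\iota_s^*\mathcal C)=\iota_s^*\mathcal C .
\]

Tensoring the resulting isomorphism $\iota_s^*\mathcal C\otimes_KE\cong E\otimes f^*\mathcal C$ with $V\in\mathrm D^b(\operatorname{Spec}K)$ gives $F_E(V\otimes\iota_s^*\mathcal C)\cong F_E(V)\otimes f^*\mathcal C$, naturally in $V$ and $\mathcal C$.
\end{proof}

\begin{remark}
The condition on the support cannot be dropped. Suppose $F_E$ is $S$-linear and let $x\in\operatorname{supp}E$ be a closed point with $s'=f(x)\neq s$. With $\mathcal C=\kappa(s')$, linearity gives $E\otimes f^*\kappa(s')\cong\iota_s^*\kappa(s')\otimes_KE=0$. But the derived restrictions of $E$ and of $f^*\kappa(s')$ to $x$ are both nonzero, hence so is their tensor product over $\kappa(x)$, a contradiction.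
\end{remark}

\section{The objects \texorpdfstring{$E_m$}{Em}}\label{sec:objects}

We now need complexes with $\operatorname{RHom}(E,E)=K$, supported on $W$, with several cohomology sheaves. We start from a sheaf on $D$ and repeatedly attach a shifted copy of $\mathcal O_C$; the point is that the condition $\operatorname{RHom}(E,E)=K$ survives each step. Put $A=\mathcal O_C$ and $E_0=\mathcal O_D(-1)$. Then
\begin{align}
\operatorname{RHom}(A,A)&=R\Gamma(\mathcal O_C)\oplus R\Gamma(\mathcal O_C(-2))[-1]=K\oplus K[-2],\label{eq:AA}\\
\operatorname{RHom}(E_0,E_0)&=R\Gamma(\mathcal O_D)\oplus R\Gamma(\mathcal O_D(-1))[-1]=K,\notag\\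
\operatorname{RHom}(A,E_0)&=K[-1].\notag
\end{align}
The first line is \eqref{eq:RHomC} with $G=\mathcal O_C$, where the canonical section of $\mathcal O_X(C)$ acts by zero and $\mathcal O_X(C)|_C\cong\mathcal O_C(-2)$. For the second, $E_0\cong\mathcal O_D\otimes\mathcal O_X(D)$, so $\operatorname{RHom}(E_0,E_0)\cong\operatorname{RHom}(\mathcal O_D,\mathcal O_D)$, and the analogue of \eqref{eq:RHomC} for $D$ applies in the same way with $\mathcal O_X(D)|_D\cong\mathcal O_D(-1)$. For the third, use \eqref{eq:RHomC} with $G=E_0$: the map $\mathcal O_D(-1)\to\mathcal O_D(-1)(C)$ is injective with cokernel $\kappa(q)$, because $C$ meets $D$ transversally in $q$.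

Since $\omega_X|_C\cong\mathcal O_C$, we have $A\otimes\omega_X\cong A$. So for any shift $P$ of $A$ and any $Y\in\mathrm D^b(X)$, Serre duality on the surface $X$ takes the form of a perfect pairing
\begin{equation}\label{eq:serre}
\operatorname{Hom}(P,Y)\times\operatorname{Hom}(Y,P[2])\longrightarrow\operatorname{Hom}(P,P[2])\xrightarrow{\ \mathrm{tr}\ }K
\end{equation}
given by composition, $(u,w)\mapsto\mathrm{tr}(wu)$. Hence $wu\neq0$ whenever $\operatorname{Hom}(P,Y)$ and $\operatorname{Hom}(Y,P[2])$ are one-dimensional with generators $u$ and $w$.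

\begin{lemma}\label{lem:cone}
Let $Y\in\mathrm D^b(X)$ satisfy $\operatorname{RHom}(Y,Y)=K$ and $\operatorname{RHom}(A,Y)=K[-d]$. Let $0\ne u\colon A[-d]\to Y$ and $E=\operatorname{cone}(u)$. Then $\operatorname{RHom}(E,E)=K$ and $\operatorname{RHom}(A,E)=K[-d-1]$.
\end{lemma}

\begin{proof}
Put $P=A[-d]$, so that there is a triangle $P\xrightarrow{u}Y\to E\to P[1]$.

\emph{Morphisms from $A$.} By \eqref{eq:AA}, $\operatorname{Hom}(A,P[j])$ is $K$ for $j=d,d+2$ and $0$ otherwise, while $\operatorname{Hom}(A,Y[j])$ is $K$ for $j=d$ and $0$ otherwise. For $j=d$ the map $u_*$ sends $\mathrm{id}$ to $u[d]\ne0$, so it is an isomorphism. The long exact sequence leaves only $\operatorname{Hom}(A,E[d+1])\cong\operatorname{Hom}(A,P[d+2])=K$. Thus $\operatorname{RHom}(A,E)=K[-d-1]$; equivalently, $\operatorname{Hom}(P,E[j])$ is $K$ for $j=1$ and $0$ otherwise.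

\emph{Morphisms from $Y$.} By \eqref{eq:serre}, applied to shifts, $\operatorname{Hom}(Y,P[j])$ is dual to $\operatorname{Hom}(P,Y[2-j])$, so it is $K$ for $j=2$ and $0$ otherwise. With $\operatorname{RHom}(Y,Y)=K$, the triangle $Y\to E\to P[1]$ shows that $\operatorname{Hom}(Y,E[j])$ is $K$ for $j=0,1$ and $0$ otherwise, and that a generator $\gamma$ of $\operatorname{Hom}(Y,E[1])$ maps to a generator $w$ of $\operatorname{Hom}(Y,P[2])$ under $E[1]\to P[2]$.

\emph{Morphisms from $E$.} The element $\gamma u\in\operatorname{Hom}(P,E[1])$ maps to $wu\in\operatorname{Hom}(P,P[2])$. Here $u$ and $w$ generate the one-dimensional spaces $\operatorname{Hom}(P,Y)$ and $\operatorname{Hom}(Y,P[2])$, so $wu\ne0$ by perfectness of \eqref{eq:serre}. Hence $\gamma u\neq0$, and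
\[
u^*\colon\operatorname{Hom}(Y,E[j])\to\operatorname{Hom}(P,E[j])
\]
is an isomorphism for $j=1$; for $j\ne1$ its target is zero. The long exact sequence obtained by applying $\operatorname{Hom}(-,E)$ to the triangle gives $\operatorname{Hom}(E,E[j])=K$ for $j=0$ and $0$ otherwise.
\end{proof}

Define inductively
\[
E_{m+1}=\operatorname{cone}\big(A[-m-1]\xrightarrow{\ \neq0\ }E_m\big)\qquad(m\ge0).
\]
By Lemma~\ref{lem:cone}, starting from $d=1$ for $m=0$, this makes sense (the nonzero map is unique up to a scalar), and
\begin{equation}\label{eq:Em}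
\operatorname{RHom}(E_m,E_m)=K,\qquad\operatorname{RHom}(\mathcal O_C,E_m)=K[-m-1]\qquad(m\ge0).
\end{equation}
A reader who knows spherical twists will recognize $E_m$ as the $m$-fold twist of $\mathcal O_D(-1)$ along the spherical object $\mathcal O_C$.

The first few objects are as follows.
\begin{itemize}
\item $E_1\cong\mathcal O_W$. Indeed, $E_1$ is a non-split extension of $\mathcal O_C$ by $\mathcal O_D(-1)$, and since $\operatorname{Ext}^1(\mathcal O_C,\mathcal O_D(-1))=K$, all such extensions have isomorphic middle terms. The sequence $0\to\mathcal O_D(-C)\to\mathcal O_W\to\mathcal O_C\to0$ is one of them: $\mathcal O_D(-C)\cong\mathcal O_D(-1)$, and it does not split because $\mathcal O_W\otimes\kappa(q)$ (underived) is one-dimensional.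
\item There is a triangle $\mathcal O_W\to E_2\to\mathcal O_C[-1]$. So $H^0(E_2)=\mathcal O_W$, $H^1(E_2)=\mathcal O_C$, and the other cohomology sheaves vanish. This is the $E_2$ of Section~\ref{sec:hand}.
\item There is a triangle $E_2\to E_3\to\mathcal O_C[-2]$. So $\tau^{\le1}E_3=E_2$, $H^2(E_3)=\mathcal O_C$, and $H^j(E_3)=0$ for $j>2$.
\end{itemize}

All $E_m$ are supported in $C\cup D$, which as a set is $\pi_k^{-1}(s)$ for every $k$. By \eqref{eq:Em} and Section~\ref{sec:point} the functors $F_m=F_{E_m}$ are exact and fully faithful, and by Proposition~\ref{prop:linear} with $f=\pi_k$ they are $S_k$-linear, with isomorphisms natural in both variables, for every $k\ge1$.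

\section{Non-existence}\label{sec:nonexist}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $i=i_1\colon W\hookrightarrow X$ and suppose that $F_2\cong\Phi_{i_*\mathcal E}$, i.e.\ $E_2\cong i_*\mathcal E$ with $\mathcal E\in\mathrm D^b(W)$. Since $i_*$ is t-exact and fully faithful on sheaves, $H^0(\mathcal E)\cong\mathcal O_W$, $H^1(\mathcal E)\cong\mathcal O_C$, and all other cohomology sheaves of $\mathcal E$ vanish. So there is a triangle
\[
\mathcal O_W\to\mathcal E\to\mathcal O_C[-1]\xrightarrow{\ e\ }\mathcal O_W[1],\qquad e\in\operatorname{Ext}^2_W(\mathcal O_C,\mathcal O_W).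
\]
By Lemma~\ref{lem:local} this group is $H^2(C,\mathcal O_C(-1))=0$. Hence $\mathcal E\cong\mathcal O_W\oplus\mathcal O_C[-1]$, and $E_2\cong\mathcal O_W\oplus\mathcal O_C[-1]$ is decomposable. This contradicts $\operatorname{End}(E_2)=K$.
\end{proof}

\section{Lifting morphisms to a Cartier divisor}\label{sec:descent}

For part (b) we need an object on $Z_k$ that pushes forward to $E_3$, and then we need many such objects. Both problems concern the map $i_*\colon\operatorname{Hom}_Z(N,G[n])\to\operatorname{Hom}_X(i_*N,i_*G[n])$: its cokernel obstructs existence, and its kernel is a source of different lifts. The following exact sequence controls both.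

\begin{proposition}\label{prop:sequence}
Let $i\colon Z\hookrightarrow X$ be an effective Cartier divisor in a smooth variety, $G\in\mathrm D^b(Z)$, $c\colon i^*i_*G\to G$ the counit, and $Q_G=\operatorname{cone}(c)$. Then $i_*Q_G\cong i_*G\otimes\mathcal O_X(-Z)[2]$. In particular:
\begin{enumerate}
\item[(1)] if $G\in\mathrm D^{[a,b]}$, then $Q_G\in\mathrm D^{[a-2,b-2]}$;
\item[(2)] if $N$ is a coherent sheaf on $Z$, then $Q_N\cong N(-Z)[2]$, where $N(-Z)=N\otimes\mathcal O_X(-Z)|_Z$, and for $n\in\mathbb Z$ there is an exact sequence
\begin{multline*}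
\operatorname{Hom}_X(i_*N,i_*G[n-1])\to\operatorname{Hom}_Z(N(-Z),G[n-2])\to\operatorname{Hom}_Z(N,G[n])\\
\xrightarrow{\ i_*\ }\operatorname{Hom}_X(i_*N,i_*G[n])\to\operatorname{Hom}_Z(N(-Z),G[n-1]).
\end{multline*}
\end{enumerate}
\end{proposition}

\begin{proof}
Tensoring $\mathcal O_X(-Z)\to\mathcal O_X\to\mathcal O_Z$ with $i_*G$ and using the projection formula, we see that the unit $\eta\colon i_*G\to i_*i^*i_*G\cong i_*G\otimes\mathcal O_Z$ has cone $i_*G(-Z)[1]$. Since $i_*c\circ\eta=\mathrm{id}$, the octahedral axiom gives a triangle $\operatorname{cone}(\eta)\to0\to\operatorname{cone}(i_*c)\to\operatorname{cone}(\eta)[1]$, so $i_*Q_G=\operatorname{cone}(i_*c)\cong\operatorname{cone}(\eta)[1]\cong i_*G(-Z)[2]$. Now (1) holds because $i_*$ is t-exact and conservative, and the first part of (2) because in addition $i_*$ is fully faithful on sheaves. For the sequence, apply $\operatorname{Hom}_Z(-,G[n])$ to the triangle $i^*i_*N\xrightarrow{c}N\to N(-Z)[2]\to i^*i_*N[1]$ and use adjunction. By naturality of the counit, the adjoint of $i_*\varepsilon'$, for $\varepsilon'\in\operatorname{Hom}_Z(N,G[n])$,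 is $\varepsilon'c$; so the map induced by $c$ is indeed $i_*$.
\end{proof}

For $Z=W$, $N=\mathcal O_C$, $G=\mathcal O_W$, $n=2$ we have $N(-W)=\mathcal O_C(1)$ by \eqref{eq:twist}, and by Lemma~\ref{lem:local} the last three terms of the sequence are
\[
0\longrightarrow K\longrightarrow H^1(C,\mathcal O_C(-2))=K .
\]
So the class defining $E_2$ has nonzero obstruction, in agreement with Section~\ref{sec:nonexist}.

How does one get rid of an obstruction? A model is the module $K[t]/t^2$ over $K[t]$: as a self-extension of $K=K[t]/t$ it does not come from the divisor $t=0$, but it does come from $t^2=0$. The next lemma says that, for morphisms out of an $\mathcal O_W$-module, one extra copy of $W$ always suffices, in every degree.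

\begin{lemma}\label{lem:thicken}
Let $N$ be a coherent $\mathcal O_W$-module, $j\ge1$, $B\in\mathrm D^b(Z_j)$, let $\sigma\colon Z_j\hookrightarrow Z_{j+1}$ be the inclusion, and put $i=i_{j+1}$, so that $i_j=i\sigma$. Every $\varepsilon\in\operatorname{Hom}_X(N,i_{j*}B[n])$ is of the form $i_*\varepsilon'$ with $\varepsilon'\in\operatorname{Hom}_{Z_{j+1}}(N,\sigma_*B[n])$.
\end{lemma}

\begin{proof}
Let $\varepsilon^\flat\colon i^*i_*N\to\sigma_*B[n]$ be adjoint to $\varepsilon$. The adjoint of $i_*\varepsilon'$ is $\varepsilon'c$, so $\varepsilon'$ exists if and only if $\varepsilon^\flat$ vanishes on the fiber of $c\colon i^*i_*N\to N$. By Proposition~\ref{prop:sequence} this fiber is $T[1]$ with $T=N(-Z_{j+1})$, and the map $T[1]\to i^*i_*N$ identifies $T$ with $H^{-1}(i^*i_*N)$.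

Since its target is in the image of $\sigma_*$, the map $\varepsilon^\flat$ factors through the unit
\[
\rho\colon i^*i_*N\to\sigma_*\sigma^*i^*i_*N=\sigma_*i_j^*i_*N ,
\]
where, in $i_j^*i_*N$, the object $i_*N$ is just $N$ regarded as a sheaf on $X$. We claim that $\rho$ vanishes on $T[1]$. As $N$ is also a sheaf on $Z_j$, Proposition~\ref{prop:sequence} for $Z_j$ gives $\sigma_*i_j^*i_*N\in\mathrm D^{[-1,0]}$, so a map from $T[1]$ to it is determined by its effect on $H^{-1}$. To compute $H^{-1}(\rho)$, take a bounded resolution $R$ of $N$ by locally free $\mathcal O_X$-modules. Then $\rho$ is the reduction map $R\otimes\mathcal O_{Z_{j+1}}\to R\otimes\mathcal O_{Z_j}$, and $H^{-1}(\rho)$ is the map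
\[
\operatorname{Tor}_1^{\mathcal O_X}(N,\mathcal O_{Z_{j+1}})\to\operatorname{Tor}_1^{\mathcal O_X}(N,\mathcal O_{Z_j})
\]
induced by $\mathcal O_{Z_{j+1}}\to\mathcal O_{Z_j}$. We may also compute it by resolving the second argument, i.e.\ from the map of complexes
\[
\big[\mathcal O_X(-(j+1)W)\to\mathcal O_X\big]\longrightarrow\big[\mathcal O_X(-jW)\to\mathcal O_X\big]
\]
given by the inclusion in degree $-1$ and the identity in degree $0$. Since $N$ is killed by $\mathcal O_X(-W)$, tensoring with $N$ makes both differentials zero, so the map on $\operatorname{Tor}_1$ is $N(-(j+1)W)\to N(-jW)$, multiplication by the local equation of $W$. For the same reason it is zero. Hence $\rho$, and with it $\varepsilon^\flat$, vanishes on $T[1]$.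
\end{proof}

\begin{proposition}\label{prop:lift}
For every $k\ge3$ there is $\mathcal E\in\mathrm D^b(Z_k)$ with $i_{k*}\mathcal E\cong E_3$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:thicken} with $N=\mathcal O_C$ twice.

Take first $j=1$, $B=\mathcal O_W$, $n=2$ and $\varepsilon\colon\mathcal O_C\to\mathcal O_W[2]$ the morphism defining $E_2$. It lifts to $\varepsilon'$ on $Z_2$, and $B_2=\operatorname{cone}(\varepsilon'[-2])\in\mathrm D^b(Z_2)$ satisfies $i_{2*}B_2\cong E_2$.

Take then $j=2$, $B=B_2$, $n=3$ and $\varepsilon\colon\mathcal O_C\to i_{2*}B_2[3]\cong E_2[3]$ the morphism defining $E_3$. It lifts to $\varepsilon'$ on $Z_3$, and $\operatorname{cone}(\varepsilon'[-3])\in\mathrm D^b(Z_3)$ pushes forward to $E_3$. For $k>3$ push forward along $Z_3\hookrightarrow Z_k$.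
\end{proof}

\section{Non-uniqueness}\label{sec:nonunique}

Fix $k\ge3$, write $Z=Z_k$, $i=i_k$, and let $\mathcal E\in\mathrm D^b(Z)$ with $i_*\mathcal E\cong E_3$ be given by Proposition~\ref{prop:lift}. Put $B=\tau^{\le1}\mathcal E$ and $M=H^2(\mathcal E)\cong\mathcal O_C$, and let
\begin{equation}\label{eq:trunc}
B\xrightarrow{\ a\ }\mathcal E\xrightarrow{\ b\ }M[-2]\xrightarrow{\ e\ }B[1]
\end{equation}
be the truncation triangle. By t-exactness $i_*B\cong\tau^{\le1}E_3=E_2$, so $B$ has only two nonzero cohomology sheaves, $H^0(B)\cong\mathcal O_W$ and $H^1(B)\cong\mathcal O_C$.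

The plan is to change $e$ by elements of the kernel of $i_*$. This does not affect the pushforward. We must show that the kernel is large and that different choices give non-isomorphic objects.

\begin{lemma}\label{lem:kernel}
The space $\Lambda=\ker\big(i_*\colon\operatorname{Hom}_Z(M,B[3])\to\operatorname{Hom}_X(i_*M,i_*B[3])\big)$ has dimension at least $k$.
\end{lemma}

\begin{proof}
In the sequence of Proposition~\ref{prop:sequence} with $N=M$, $G=B$, $n=3$, the first term is $\operatorname{Hom}_X(\mathcal O_C,E_2[2])$, which vanishes because $\operatorname{RHom}(\mathcal O_C,E_2)=K[-3]$ by \eqref{eq:Em}. By \eqref{eq:twist}, $M(-Z)\cong\mathcal O_C(k)$. Hence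
\[
\Lambda\cong\operatorname{Ext}^1_Z(\mathcal O_C(k),B):=\operatorname{Hom}_Z(\mathcal O_C(k),B[1]).
\]
The triangle $\mathcal O_W\to B\to\mathcal O_C[-1]$ and $\operatorname{Hom}_Z(\mathcal O_C(k),\mathcal O_C[-1])=0$ show that $\operatorname{Ext}^1_Z(\mathcal O_C(k),\mathcal O_W)$ injects into $\operatorname{Ext}^1_Z(\mathcal O_C(k),B)$. An extension of $\mathcal O_W$-modules that splits over $\mathcal O_Z$ splits over $\mathcal O_W$; so $\operatorname{Ext}^1_W(\mathcal O_C(k),\mathcal O_W)$ injects into $\operatorname{Ext}^1_Z(\mathcal O_C(k),\mathcal O_W)$. By Lemma~\ref{lem:local}, $\operatorname{Ext}^1_W(\mathcal O_C(k),\mathcal O_W)\cong H^1(C,\mathcal O_C(-k-1))$, which has dimension $k$.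
\end{proof}

The negativity $W\cdot C<0$ enters here: it makes $M(-Z)\cong\mathcal O_C(k)$ positive, so that the sheaf $\mathcal Hom_W(\mathcal O_C(k),\mathcal O_W)\cong\mathcal O_C(-k-1)$ is negative and has large $H^1$.

\begin{lemma}\label{lem:inj}
The map $i_*\colon\operatorname{End}_Z(B)\to\operatorname{End}_X(i_*B)$ is injective.
\end{lemma}

\begin{proof}
As in the proof of Proposition~\ref{prop:sequence}, adjunction identifies this map with the map $\operatorname{Hom}(B,B)\to\operatorname{Hom}(i^*i_*B,B)$ induced by the counit, and its kernel is the image of $\operatorname{Hom}(Q_B,B)$. As $B\in\mathrm D^{[0,1]}$, Proposition~\ref{prop:sequence}(1) gives $Q_B\in\mathrm D^{[-2,-1]}$, so $\operatorname{Hom}(Q_B,B)=0$.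
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
\emph{The family.} For $\nu\in\Lambda$ put $e_\nu=e+\nu[-2]\colon M[-2]\to B[1]$ and choose a triangle
\[
B\xrightarrow{\ a_\nu\ }\mathcal E_\nu\xrightarrow{\ b_\nu\ }M[-2]\xrightarrow{\ e_\nu\ }B[1].
\]
Since $B\in\mathrm D^{\le1}$ and $M[-2]\in\mathrm D^{\ge2}$, it is the truncation triangle of $\mathcal E_\nu$. As $i_*e_\nu=i_*e$, the axioms of triangulated categories provide an isomorphism $\theta_\nu\colon i_*\mathcal E_\nu\to i_*\mathcal E$ with
\begin{equation}\label{eq:theta}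
\theta_\nu\circ i_*a_\nu=i_*a,\qquad i_*b\circ\theta_\nu=i_*b_\nu .
\end{equation}
So $i_*\mathcal E_\nu\cong E_3$, that is, $\Phi_{i_*\mathcal E_\nu}\cong F_3$ by \eqref{eq:translate}.

\emph{The $\mathcal E_\nu$ are pairwise non-isomorphic.} Let $\varphi\colon\mathcal E_\nu\to\mathcal E_{\nu'}$ be an isomorphism. By functoriality of truncation triangles there are $\beta\in\operatorname{Aut}(B)$ and $\mu\in\operatorname{Aut}(M)$ with
\begin{equation}\label{eq:phi}
\varphi a_\nu=a_{\nu'}\beta,\qquad b_{\nu'}\varphi=\mu[-2]\,b_\nu,\qquad e_{\nu'}\,\mu[-2]=\beta[1]\,e_\nu .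
\end{equation}
A priori $\beta$ and $\mu$ could move $e_\nu$ to $e_{\nu'}$. The point is that on $X$ there is no room for this: $\theta_{\nu'}\circ i_*\varphi\circ\theta_\nu^{-1}$ is an automorphism of $i_*\mathcal E\cong E_3$, and $\operatorname{End}(E_3)=K$. Hence
\[
i_*\varphi=\lambda\,\theta_{\nu'}^{-1}\theta_\nu\qquad\text{with }\lambda\in K^*.
\]
We show that $\beta=\lambda$ and $\mu=\lambda$.

From \eqref{eq:phi} and \eqref{eq:theta},
\[
i_*a_{\nu'}\circ i_*\beta=i_*\varphi\circ i_*a_\nu=\lambda\,\theta_{\nu'}^{-1}\circ i_*a=\lambda\,i_*a_{\nu'} .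
\]
Composition with $i_*a_{\nu'}$ is injective on $\operatorname{End}(i_*B)$, because its kernel is the image of $\operatorname{Hom}(i_*B,i_*M[-3])$, which is $0$ since $i_*B\in\mathrm D^{\le1}$ and $i_*M[-3]\in\mathrm D^{\ge3}$. So $i_*\beta=\lambda$, and $\beta=\lambda$ by Lemma~\ref{lem:inj}.

Likewise,
\[
i_*(\mu[-2])\circ i_*b_\nu=i_*b_{\nu'}\circ i_*\varphi=\lambda\,i_*b_{\nu'}\,\theta_{\nu'}^{-1}\theta_\nu=\lambda\,i_*b\,\theta_\nu=\lambda\,i_*b_\nu .
\]
Composition with $i_*b_\nu$ is injective on $\operatorname{End}(i_*M[-2])$, because its kernel is the image of $\operatorname{Hom}(i_*B[1],i_*M[-2])$, which is $0$ since $i_*B[1]\in\mathrm D^{\le0}$ and $i_*M[-2]\in\mathrm D^{\ge2}$. So $i_*\mu=\lambda$, and $\mu=\lambda$ because $i_*$ is faithful on sheaves.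

The last identity of \eqref{eq:phi} becomes $\lambda e_{\nu'}=\lambda e_\nu$. Hence $e_\nu=e_{\nu'}$ and $\nu=\nu'$. By Lemma~\ref{lem:kernel} the index space $\Lambda$ has dimension at least $k\geq3$; in particular there are at least two non-isomorphic $\mathcal E_\nu$ over any field.
\end{proof}

\begin{remark}
The object $E_2$ would not do for (b). For $k\ge2$ it lifts to $Z_k$, by the first step in the proof of Proposition~\ref{prop:lift}, but the lift is unique. Indeed, a lift has cohomology sheaves $\mathcal O_W$ and $\mathcal O_C$ in degrees $0$ and $1$, so it is given by a class in $\operatorname{Ext}^2_{Z_k}(\mathcal O_C,\mathcal O_W)$, whose image in $\operatorname{Ext}^2_X(\mathcal O_C,\mathcal O_W)=K$ is nonzero because $E_2$ is indecomposable. By Proposition~\ref{prop:sequence} the kernel of $\operatorname{Ext}^2_{Z_k}(\mathcal O_C,\mathcal O_W)\to\operatorname{Ext}^2_X(\mathcal O_C,\mathcal O_W)$ is a quotient of $\operatorname{Hom}_{Z_k}(\mathcal O_C(k),\mathcal O_W)=H^0(C,\mathcal O_C(-k-1))=0$. So the class is determined up to a nonzero scalar, and rescaling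 it does not change the isomorphism class of the cone. With a third cohomology sheaf the degree goes up by one, and $H^0$ is replaced by $H^1$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CS}
Alberto Canonaco, Paolo Stellari, \emph{Fourier-Mukai functors: a survey}, arXiv:1109.3083 (2011).
\end{thebibliography}

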